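\title{Murmurations of newforms with prescribed Atkin--Lehner signs}

\begin{abstract}
We consider newforms of fixed even weight whose level $N$ is squarefree with a fixed number of prime factors, the smallest few of which may be prescribed, and whose Atkin--Lehner signs at all primes of the level are prescribed. We prove a conjecture of Martin: the averages of the normalized coefficients $\ell^{1-k/2}a_\ell(f)$ over levels $X\le N<\beta X$ converge, as the prime $\ell$ and $X$ tend to infinity with $\ell/X\to x$, to a continuous function of $x$ and $\beta$. The proof is unconditional and gives the limit explicitly. We also determine the limit exactly for small $x$, bound its growth, and describe how it depends on the signs.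
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The averages}

Fix an even weight $k\ge2$, integers $r\ge1$ and $0\le m<r$, and primes $p_1<\dots<p_m$. Let $\mathcal N$ be the set of squarefree levels
\[
N=p_1p_2\cdots p_r,\qquad p_1<p_2<\dots<p_r,
\]
in which $p_1,\dots,p_m$ are the \emph{fixed} primes and $p_{m+1},\dots,p_r$ are \emph{variable}. A newform of level $N$ is a normalized Hecke eigenform $f=\sum_{n\ge1}a_n(f)e^{2\pi inz}$, $a_1(f)=1$, in $S_k^{\mathrm{new}}(\Gamma_0(N))$. Its sign at $p_i$ is its eigenvalue $\pm1$ under the Atkin--Lehner involution $W_{p_i}$, recalled in Section~\ref{sec:trace}. For $\varepsilon=(\varepsilon_1,\dots,\varepsilon_r)\in\{\pm1\}^r$ and $\beta>1$, let $\mathcal F^\varepsilon(X,\beta X)$ be the set of newforms of weight $k$ whose level $N$ lies in $\mathcal N$, satisfies $X\le N<\beta X$, and whose sign at the $i$th prime of $N$ is $\varepsilon_i$ for every $i$. For a prime $\ell$ put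
\[
A^\varepsilon(\ell,X;\beta)=\frac1{\#\mathcal F^\varepsilon(X,\beta X)}\sideset{}{'}\sum_{f\in\mathcal F^\varepsilon(X,\beta X)}\ell^{1-k/2}a_\ell(f),
\]
where the prime omits the forms whose level is divisible by $\ell$. The following conjecture is posed in \cite{Martin}; it says that these averages have murmurations that are scale invariant in $\ell/N$.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a function $\mathcal M^\varepsilon(x;\beta)$, continuous on $[0,\infty)\times(1,\infty)$, such that for every $x\ge0$ and $\beta>1$ we have $A^\varepsilon(\ell,X;\beta)\to\mathcal M^\varepsilon(x;\beta)$ as $\ell,X\to\infty$ with $\ell$ prime and $\ell/X\to x$.}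
\medskip

To see what the normalization measures, recall Deligne's bound $|a_\ell(f)|\le2\ell^{(k-1)/2}$: each summand has size at most $2\sqrt\ell$. A single level $N$ carries a constant multiple of $N$ forms. If their coefficients had independent random signs, the sum over one level would have size $\sqrt{\ell N}$, and the average would have size $\sqrt{\ell/N}$. So in the range $\ell\asymp N$ the average at one level is on the scale of random noise, and the conjecture asserts that this noise has a definite mean when the level varies.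

The trace formula suggests both why the mean should depend on $\ell/N$ and why it might not. Prescribing the signs expresses the sum at level $N$ through the $2^r$ traces of $T_\ell W_M$, $M\mid N$, and the trace of $T_\ell W_M$ is a sum of class numbers with weights that depend on $\ell/M$. If $N/M$ is a product of fixed primes, then $\ell/M$ is a fixed multiple of $\ell/N$, as the conjecture wants. For the other $M$ the ratio $\ell/M$ is not a function of $\ell/N$, and the trivial bound for these traces is no smaller than the expected main term. The conjecture needs them to cancel on average. They do.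

\subsection{The limit}

Throughout, $p$ and $q$ denote primes, $\omega(n)$ is the number of prime factors of $n$, and
\[
P=p_1\cdots p_m,\qquad v=r-m\ge1,\qquad \iota=\begin{cases}1,&k=2,\\0,&k>2.\end{cases}
\]
Let $U_n$ be the Chebyshev polynomial of the second kind, $U_n(\cos\theta)=\sin((n+1)\theta)/\sin\theta$, and put
\[
\kappa(u)=\sqrt{1-u^2}\,U_{k-2}(u)\quad(|u|\le1),\qquad \kappa(u)=0\quad(|u|>1).
\]
Thus $\kappa(\cos\theta)=\sin((k-1)\theta)$ for $0\le\theta\le\pi$, so $\kappa$ is continuous on $\mathbb R$, $|\kappa|\le1$, and $\kappa$ has total variation $2(k-1)$. For $t\in\mathbb Z$ define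
\[
c_q(t)=\begin{cases}(1-q^{-2})^{-1},&q\mid t,\\[2pt](1-q^{-2})^{-1}\Bigl(1-\dfrac1{q(q-1)}\Bigr),&q\nmid t,\end{cases}
\qquad
c_q^*(t)=\begin{cases}-\dfrac q{q+1},&q\mid t,\\[6pt]-(1-q^{-2})^{-1},&q\nmid t.\end{cases}
\]
These are average values of Euler factors of class numbers (Lemma~\ref{lem:means}). Since $c_q(t)=1+O(q^{-2})$, for each $Q\mid P$ the product
\[
C_Q(t)=\prod_{q\nmid P}c_q(t)\prod_{q\mid Q}c_q^*(t)
\]
converges and is bounded in $t$. Put $G_Q(0)=0$ and, for $\xi>0$,
\begin{equation}\label{eq:G}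
G_Q(\xi)=-\frac1\pi\sqrt{\frac\xi Q}\,\sum_{t\in\mathbb Z}C_Q(t)\,\kappa\Bigl(\frac t{2\sqrt{Q\xi}}\Bigr)+\iota\,(-1)^{\omega(Q)}\xi .
\end{equation}
Only the $t$ with $t^2<4Q\xi$ contribute. The function $G_Q$ is continuous on $[0,\infty)$: for bounded $\xi$ the sum is finite, each term is continuous for $\xi>0$ because $\kappa$ is, and near $\xi=0$ only $t=0$ occurs and contributes $O(\sqrt\xi)$. Finally let
\[
\varepsilon_N=\prod_{i\le r}\varepsilon_i,\qquad
\varepsilon^{(Q)}=\prod_{i\le r,\ p_i\nmid Q}\varepsilon_i=\varepsilon_N\prod_{i\le m,\ p_i\mid Q}\varepsilon_i ,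
\]
where the first product for $\varepsilon^{(Q)}$ always includes the indices $i>m$, and put
\begin{equation}\label{eq:m}
\mathfrak m^\varepsilon(\xi)=\frac{12}{k-1}\,\frac P{\varphi(P)}\sum_{Q\mid P}\varepsilon^{(Q)}G_Q(\xi).
\end{equation}

\begin{theorem}\label{thm:main}
The conjecture holds, with
\[
\mathcal M^\varepsilon(x;\beta)=\frac2{\beta^2-1}\int_1^\beta u\,\mathfrak m^\varepsilon(x/u)\,du ,
\]
which is continuous on $[0,\infty)\times(1,\infty)$.
\end{theorem}

The measure $2u\,du/(\beta^2-1)$ on $[1,\beta]$ has total mass $1$. It is the distribution of $u=N/X$ when each level is weighted by its number of newforms, and $\mathfrak m^\varepsilon(\ell/N)$ is the mean contribution of levels near $N$.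

\begin{theorem}\label{thm:props}
\begin{enumerate}
\item[(1)] For $0\le\xi\le1/(4P)$ we have $\mathfrak m^\varepsilon(\xi)=\alpha\sqrt\xi+\alpha'\xi$, with
\[
\alpha=(-1)^{k/2}\varepsilon_N\frac{2\pi}{k-1}\prod_{i\le m}\bigl(1-\varepsilon_ip_i^{-1/2}+p_i^{-1}\bigr),\qquad
\alpha'=12\,\iota\,\varepsilon_N\frac P{\varphi(P)}\prod_{i\le m}(1-\varepsilon_i).
\]
Hence for $0\le x\le1/(4P)$,
\[
\mathcal M^\varepsilon(x;\beta)=\frac2{\beta^2-1}\Bigl[\frac23\alpha(\beta^{3/2}-1)\sqrt x+\alpha'(\beta-1)x\Bigr].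
\]
In particular $\mathcal M^\varepsilon(\cdot\,;\beta)\not\equiv0$, and near $x=0^+$ its sign is that of the root number $(-1)^{k/2}\varepsilon_N$.
\item[(2)] $\mathfrak m^\varepsilon(\xi)=O(\sqrt\xi)$ on $[0,\infty)$, so $\mathcal M^\varepsilon(x;\beta)=O(\sqrt x)$. Moreover $\mathcal M^\varepsilon(x;\beta)\to\mathfrak m^\varepsilon(x)$ as $\beta\to1^+$, locally uniformly in $x$.
\item[(3)] For fixed $\beta$, we have $\mathcal M^\varepsilon(\cdot\,;\beta)=\mathcal M^{\varepsilon'}(\cdot\,;\beta)$ if and only if $\varepsilon_i=\varepsilon_i'$ for $i\le m$ and $\prod_{i\le r}\varepsilon_i=\prod_{i\le r}\varepsilon'_i$.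
\end{enumerate}
\end{theorem}

Part (3) says that the limit sees the sign at each fixed prime, but only the product of the signs at the variable primes.

\medskip
\noindent\textbf{Conventions.} Implied constants may depend on $k,r,P,\beta$ and on a constant $C_0$ with $\ell\le C_0X$. The parameter $X$ is assumed large in terms of these. We use Mertens' estimates $\prod_{w<q\le w'}(1-1/q)^{-1}\ll\log w'/\log w$ for $2\le w\le w'$ and $\sum_{p\le y}1/p\ll\log\log y$ without further comment.

\section{The trace formula on the new subspace}\label{sec:trace}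

\subsection{Atkin--Lehner operators and the Eichler--Selberg formula}

For a real matrix $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ of positive determinant let $(f|\gamma)(z)=(\det\gamma)^{k/2}(cz+d)^{-k}f(\gamma z)$. Let $L$ be squarefree and $M\mid L$. The operator $W_M$ on $S_k(\Gamma_0(L))$ is $f\mapsto f|\gamma$ for any integer matrix $\gamma=\left(\begin{smallmatrix}Ma&b\\Lc&Me\end{smallmatrix}\right)$ of determinant $M$. It satisfies $W_M^2=1$ and $W_M=\prod_{p\mid M}W_p$, the $W_p$ commute with each other and with the Hecke operators $T_n$, $(n,L)=1$, and the newforms of level $L$ form a basis of $S_k^{\mathrm{new}}(\Gamma_0(L))$ of common eigenvectors, with $T_nf=a_n(f)f$. The root number of a newform of level $L$ is $(-1)^{k/2}$ times its $W_L$-eigenvalue. (The opposite sign convention for the $W_p$ would only relabel $\varepsilon$.)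

A \emph{discriminant} is a nonzero integer $D\equiv0,1\pmod4$. For $D<0$ write $D=dF^2$ with $d$ the fundamental discriminant of $\mathbb Q(\sqrt D)$ and $F\ge1$; the order $\mathcal O_D$ of discriminant $D$ has conductor $F$. Let $\chi_d$ be the Kronecker character, which is primitive of conductor $|d|$, and let $h_w(D)=2h(D)/|\mathcal O_D^\times|$ be the weighted class number. The \emph{Eichler symbol} $\bigl\{\frac Dp\bigr\}$ is $1$ if $p\mid F$ and $\chi_d(p)$ otherwise.

\begin{theorem}[{\cite{Yamauchi,Hijikata}, \cite[\S2]{SZ}}]\label{thm:ES}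
Let $L$ be squarefree, $M\mid L$, and let $n$ be $1$ or a prime with $(n,L)=1$ and $nM>1$. Then the trace of $n^{1-k/2}T_nW_M$ on $S_k(\Gamma_0(L))$ equals
\begin{multline*}
-\frac12\sum_{\substack{s\in M\mathbb Z\\ s^2<4nM}}U_{k-2}\Bigl(\frac s{2\sqrt{nM}}\Bigr)\sum_fh_w\Bigl(\frac{s^2-4nM}{f^2}\Bigr)\prod_{p\mid L/M}\Bigl(1+\Bigl\{\frac{(s^2-4nM)/f^2}p\Bigr\}\Bigr)\\
-\mathbf 1_{M=1}\,n^{1-k/2}2^{\omega(L)}+\iota\,\sigma_1(n),
\end{multline*}
where $f$ runs over the integers $f\ge1$ for which $(s^2-4nM)/f^2$ is a discriminant.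
\end{theorem}

The general formula also has terms for $s^2=4nM$ and for $s^2-4nM$ a nonzero square. The first kind is absent because $nM>1$ is squarefree. The second kind comes from $nM=ab$, $s=a+b$, $M\mid s$; a prime dividing $M$ would divide one of $a,b$ and their sum, hence both, against squarefreeness. So it occurs only for $M=1$, where it gives the middle term.

\begin{proposition}\label{prop:new}
Let $N=MQ$ be squarefree, and let $n$ be $1$ or a prime with $(n,N)=1$ and $nM>1$. For $t\in\mathbb Z$ put $D=M^2t^2-4nM$. Then the trace of $n^{1-k/2}T_nW_M$ on $S_k^{\mathrm{new}}(\Gamma_0(N))$ equals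
\[
-\frac12\sum_{Mt^2<4n}U_{k-2}\Bigl(\frac{t\sqrt M}{2\sqrt n}\Bigr)\sum_fh_w\Bigl(\frac D{f^2}\Bigr)\prod_{p\mid Q}\Bigl(\Bigl\{\frac{D/f^2}p\Bigr\}-1\Bigr)+\iota(-1)^{\omega(Q)}\sigma_1(n)-\mathbf 1_{N=1}n^{1-k/2}.
\]
\end{proposition}

\begin{proof}
Let $M\mid L\mid N$. The space $S_k(\Gamma_0(L))$ has as a basis the forms $g_\delta=g|\left(\begin{smallmatrix}\delta&0\\0&1\end{smallmatrix}\right)$, where $g$ is a newform of level $L'\mid L$ and $\delta\mid L/L'$, and $T_ng_\delta=a_n(g)g_\delta$. Let $p\mid L$ and let $\gamma=\left(\begin{smallmatrix}pa&b\\Lc&pe\end{smallmatrix}\right)$ represent $W_p$. If $p\mid L'$, then $\left(\begin{smallmatrix}\delta&0\\0&1\end{smallmatrix}\right)\gamma\left(\begin{smallmatrix}\delta&0\\0&1\end{smallmatrix}\right)^{-1}=\left(\begin{smallmatrix}pa&\delta b\\Lc/\delta&pe\end{smallmatrix}\right)$ represents $W_p$ at level $L'$, so $W_p$ multiplies every $g_\delta$ by the sign of $g$ at $p$. If $p\mid L/L'$ and $p\nmid\delta$, then $\left(\begin{smallmatrix}\delta&0\\0&1\end{smallmatrix}\right)\gamma\left(\begin{smallmatrix}\delta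 p&0\\0&1\end{smallmatrix}\right)^{-1}=\left(\begin{smallmatrix}a&\delta b\\Lc/(\delta p)&pe\end{smallmatrix}\right)\in\Gamma_0(L')$, so $W_p$ interchanges $g_\delta$ and $g_{\delta p}$. Hence on the span of the $g_\delta$ the operator $W_M$ has trace $0$ if $M\nmid L'$, since up to sign it permutes the basis without fixed points, and it is a scalar on a space of dimension $2^{\omega(L/L')}$ if $M\mid L'$. For the traces of $T_nW_M$ this gives
\[
\mathrm{Tr}_{S_k(L)}=\sum_{M\mid L'\mid L}2^{\omega(L/L')}\mathrm{Tr}_{S_k^{\mathrm{new}}(L')},\qquad\text{hence}\qquad \mathrm{Tr}_{S_k^{\mathrm{new}}(N)}=\sum_{M\mid L\mid N}(-2)^{\omega(N/L)}\mathrm{Tr}_{S_k(L)} .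
\]
Insert Theorem~\ref{thm:ES} with $s=Mt$. Each prime $p\mid Q$ either divides $L$ or contributes $-2$. The three terms therefore acquire the factors $(1+\{\cdot\})-2$, $\ 2-2$ and $1-2$ at each $p\mid Q$. The middle term needs $M=1$, and it survives only if also $Q=1$.
\end{proof}

\subsection{Euler products}

We want to average class numbers over the level, so we write them as Euler products whose factors depend on congruence conditions. Call a nonzero $D\in\mathbb Z_q$ a \emph{$q$-adic discriminant} if $q$ is odd, or if $q=2$ and $D\equiv0,1\pmod4$. Let $a$ be the largest integer such that $Dq^{-2a}$ is again a $q$-adic discriminant, and let $\chi=1,-1,0$ according as $\mathbb Q_q(\sqrt D)$ is $\mathbb Q_q$, unramified quadratic, or ramified. Put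
\[
\lambda_q(D)=\frac{q^{-a}}{1-\chi/q}+\sum_{0\le i<a}q^{-i},\qquad\lambda_q^*(D)=\frac{q^{-a}(\chi-1)}{1-\chi/q}.
\]
Both functions depend only on $D$ modulo squares of units of $\mathbb Z_q$. For a negative discriminant $D=dF^2$ we have $q^a\,\|\,F$ and $\chi=\chi_d(q)$. From the definitions,
\begin{equation}\label{eq:lambdabounds}
(1+1/q)^{-1}\le\lambda_q\le(1-1/q)^{-1},\qquad|\lambda_q^*|\le2;
\end{equation}
for $a\ge1$ the lower bound holds because $\lambda_q\ge1$, and the upper bound follows on replacing $\chi$ by $1$ and summing the geometric series.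

\begin{lemma}\label{lem:local}
In the situation of Proposition~\ref{prop:new}, let $Mt^2<4n$ and $D=dF^2$. Then $M\mid d$ and $(M,F)=1$. Moreover
\[
\sum_fh_w\Bigl(\frac D{f^2}\Bigr)\prod_{p\mid Q}\Bigl(\Bigl\{\frac{D/f^2}p\Bigr\}-1\Bigr)=\frac{\sqrt{|D|}}\pi\prod_q\mathcal L_q,\qquad
\mathcal L_q=\begin{cases}\lambda_q(D),&q\nmid N,\\\lambda_q^*(D),&q\mid Q,\\1,&q\mid M,\end{cases}
\]
the product being taken in increasing order of $q$, and $\bigl|\prod_q\mathcal L_q\bigr|\ll2^{\omega(Q)}\log^2|D|$.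
\end{lemma}

\begin{proof}
Let $\rho$ be a root of $x^2-Mtx+nM$, so that $\mathbb Z[\rho]=\mathcal O_D$. For $p\mid M$ this polynomial is Eisenstein at $p$, because $p\,\|\,nM$. Hence $\mathbb Q_p(\rho)$ is ramified and $\mathbb Z_p[\rho]$ is its maximal order, for $p=2$ as well. So $p\mid d$ and $p\nmid F$, and $M\mid d$ since $M$ is squarefree.

The discriminants $D/f^2$ are the $dg^2$ with $g\mid F$, and
\[
h_w(dg^2)=h_w(d)\,g\prod_{p\mid g}\Bigl(1-\frac{\chi_d(p)}p\Bigr),\qquad h_w(d)=\frac{\sqrt{|d|}}\pi L(1,\chi_d)=\frac{\sqrt{|d|}}\pi\prod_q\Bigl(1-\frac{\chi_d(q)}q\Bigr)^{-1}.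
\]
The sum over $g$ factors over primes. Let $q^a\,\|\,F$. If $q\nmid N$, the factor is $1+(1-\chi_d(q)/q)\sum_{i=1}^aq^i$. If $q\mid Q$, the term $\{\cdot\}-1$ vanishes when $q\mid g$, and the factor is $\chi_d(q)-1$. If $q\mid M$, then $a=0$, $\chi_d(q)=0$, and the factor is $1$. Multiplying by $q^{-a}(1-\chi_d(q)/q)^{-1}$ gives $\mathcal L_q$ in each case, and $\sqrt{|d|}\,F=\sqrt{|D|}$.

For the bound, compare with $L(1,\chi_d)\ll\log|d|$. The ratio $|\mathcal L_q|(1-\chi_d(q)/q)$ is at most $2$ for $q\mid Q$, at most $(1-1/q)^{-2}$ for $q\mid F$, $q\nmid Q$, and equal to $1$ otherwise; and $(F/\varphi(F))^2\ll(\log\log3F)^2$.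
\end{proof}

Now take $n=\ell$ prime, $\ell\nmid N=MQ$, and write
\[
\mathcal T(N,M)=\mathrm{Tr}\bigl(\ell^{1-k/2}T_\ell W_M\mid S_k^{\mathrm{new}}(\Gamma_0(N))\bigr),\qquad w_t(M)=2\sqrt{\ell M}\,\kappa\Bigl(\frac{t\sqrt M}{2\sqrt\ell}\Bigr).
\]
For $Mt^2<4\ell$ we have $w_t(M)=U_{k-2}\bigl(t\sqrt M/(2\sqrt\ell)\bigr)\sqrt{|D|}$, and otherwise $w_t(M)=0$. There are at most $1+4\sqrt{\ell/M}$ integers $t$ with $Mt^2<4\ell$, and $|w_t(M)|\le2\sqrt{\ell M}$. Proposition~\ref{prop:new} and Lemma~\ref{lem:local} give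
\begin{equation}\label{eq:trace}
\mathcal T(N,M)=-\frac1{2\pi}\sum_{Mt^2<4\ell}w_t(M)\prod_q\mathcal L_q+\iota(-1)^{\omega(Q)}(\ell+1)-\mathbf 1_{N=1}\ell^{1-k/2},
\end{equation}
\begin{equation}\label{eq:wsum}
\sum_t|w_t(M)|\ll\sqrt{\ell M}+\ell .
\end{equation}

\subsection{Projecting to the signs}

For $N\in\mathcal N$ and $I\subset\{1,\dots,r\}$ put
\[
J=\{1,\dots,r\}\setminus I,\qquad M=M_I=\prod_{i\in I}p_i,\qquad Q=Q_J=\prod_{i\in J}p_i,\qquad\varepsilon_I=\prod_{i\in I}\varepsilon_i .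
\]
The projector onto the forms of level $N$ with signs $\varepsilon$ is $2^{-r}\prod_i(1+\varepsilon_iW_{p_i})=2^{-r}\sum_I\varepsilon_IW_{M_I}$. Hence for $\ell\nmid N$
\begin{equation}\label{eq:num}
\sum_{f\text{ of level }N,\text{ signs }\varepsilon}\ell^{1-k/2}a_\ell(f)=2^{-r}\sum_I\varepsilon_I\,\mathcal T(N,M_I).
\end{equation}
The number of such $f$ is the trace of the projector. From $\dim S_k(\Gamma_0(L))=\frac{k-1}{12}\prod_{p\mid L}(p+1)+O(2^{\omega(L)})$ and the inversion in the proof of Proposition~\ref{prop:new} (with $M=1$, where each $p\mid N$ contributes $(p+1)-2$) we get $\dim S_k^{\mathrm{new}}(\Gamma_0(N))=\frac{k-1}{12}\varphi(N)+O(1)$. For $M>1$, Proposition~\ref{prop:new} with $n=1$ has at most the three terms $t=0,\pm1$, each with $|D|\le4M$, so the trace of $W_M$ is $\ll\sqrt N\log^2N$ by Lemma~\ref{lem:local}. Therefore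
\begin{equation}\label{eq:den}
\#\mathcal F^\varepsilon(X,\beta X)=2^{-r}\sum_{N\in\mathcal N,\ X\le N<\beta X}\Bigl(\frac{k-1}{12}\varphi(N)+O\bigl(\sqrt N\log^2N\bigr)\Bigr).
\end{equation}

\section{Prime level, and the plan of the proof}\label{sec:prime}

Take $r=1$, $m=0$, so that $N$ is prime and $\varepsilon=\pm1$. By \eqref{eq:num} and \eqref{eq:den} the average over the forms of level $N$ with sign $\varepsilon$ is about
\[
\frac{\mathcal T(N,1)+\varepsilon\,\mathcal T(N,N)}{(k-1)N/12}.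
\]
Write $H(n)=\sum_fh_w(-n/f^2)$ for the Hurwitz class number.

\medskip
\noindent\emph{The trace $\mathcal T(N,N)$ gives the limit.} Suppose $\ell<N/4$ and $\ell$ odd. Only $t=0$ occurs, and $U_{k-2}(0)=\sin((k-1)\pi/2)=-(-1)^{k/2}$, so
\[
\mathcal T(N,N)=\frac{(-1)^{k/2}}2H(4\ell N)+\iota(\ell+1),\qquad H(4\ell N)=\frac{2\sqrt{\ell N}}\pi\prod_{q\ne N}\lambda_q(-4\ell N).
\]
Let $N$ vary over the primes. For odd $q\ne\ell$ the symbol $\bigl(\frac{-\ell N}q\bigr)$ is $\pm1$ equally often, so $\lambda_q$ has mean $\frac12[(1-1/q)^{-1}+(1+1/q)^{-1}]=(1-q^{-2})^{-1}$. For $q=2$, the classes $\ell N\equiv1\pmod4$, $7\pmod8$, $3\pmod8$ have frequencies $\frac12,\frac14,\frac14$ and give $(a,\chi)=(0,0),(1,1),(1,-1)$, that is $\lambda_2=1,2,\frac43$, with mean $\frac43=(1-2^{-2})^{-1}$. If the factors behave independently, the product has mean close to $\zeta(2)$, so $H(4\ell N)$ has mean close to $\frac\pi3\sqrt{\ell N}$, and $\varepsilon\mathcal T(N,N)$ contributes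
\[
\varepsilon\Bigl[(-1)^{k/2}\frac{2\pi}{k-1}\sqrt\xi+12\,\iota\,\xi\Bigr],\qquad\xi=\frac\ell N ,
\]
to the average. This is Theorem~\ref{thm:props}(1) for $P=1$. For larger $\xi$ a new pair $\pm t$ enters each time $4\xi$ passes a square, which produces the sum in \eqref{eq:G}. The difficulty is the word ``independently'': the product runs over all primes, while equidistribution of $N$ is available only to moduli that are powers of $\log X$.

\medskip
\noindent\emph{The trace $\mathcal T(N,1)$ cancels.} Here the bounds \eqref{eq:wsum} and Lemma~\ref{lem:local} give only $\ell\log^2\ell$, which is larger than the main term. Write $t^2-4\ell=d_tF_t^2$. If $N>2\sqrt\ell$, then $N\nmid F_t$, so every Eichler symbol at $N$ equals $\chi_{d_t}(N)$. Comparing Proposition~\ref{prop:new} at levels $N$ and $1$ gives the exact identity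
\[
\mathcal T(N,1)=-\mathcal T(1,1)-\ell^{1-k/2}-\frac12\sum_{t^2<4\ell}U_{k-2}\Bigl(\frac t{2\sqrt\ell}\Bigr)H(4\ell-t^2)\,\chi_{d_t}(N).
\]
The first term is a trace on the fixed space $S_k(\mathrm{SL}_2(\mathbb Z))$, so it is $O(\sqrt\ell)$ by Deligne's bound. In the last term we sum over $N$ first. If $\sum_{X\le N<\beta X}\chi_{d_t}(N)\ll X^{1-\delta}\log^2X$ for every $t$, the total is $\ll X^{2-\delta}\log^4X$, against a denominator of order $X^2/\log X$. Such a bound holds when $L(s,\chi_{d_t})$ has no zeros near $s=1$, and a zero-density estimate shows that the exceptional $d_t$ are too few to matter.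

\medskip
\noindent\emph{The general case.} For $r\ge2$ there are intermediate factorizations $N=MQ$, and the two arguments above have to be combined.
\begin{itemize}
\item For all but a few fundamental discriminants $d$, the Euler product of $L(1,\chi_d)$ can be cut at $z_1=(\log X)^B$, and $\chi_d$ cancels over primes beyond $z_1$ (Section~\ref{sec:good}). So every prime $q\mid Q$ with $q>z_1$ may be replaced by a factor $-1$ (Section~\ref{sec:trunc}).
\item If $M\le X^{1/4}$, what remains is a trace at a level of size $X^{1/4+o(1)}$, and Deligne's bound finishes it, as for $\mathcal T(N,1)$ (Section~\ref{sec:small}).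
\item If $M>X^{1/4}$, the largest prime of $M$ exceeds a power of $X$. Averaging over it replaces each Euler factor by its mean, as for $\mathcal T(N,N)$ (Section~\ref{sec:large}).
\item After that, the terms with $Q\mid P$ give $NG_Q(\ell/N)$. In the others the sum over $t$ cancels down to size $\sqrt{\ell M}=\sqrt{\ell N/Q}$, which is negligible because a variable prime is large for almost all levels (Section~\ref{sec:eval}).
\end{itemize}
The threshold $X^{1/4}$ is not special: the second step needs $\sqrt\ell\,M$ to be smaller than $X$ by a power, and the third needs $M$ to exceed a power of $X$.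

\section{Local means and the sum over $t$}\label{sec:means}

When the largest prime of $M$ varies, $M$ equidistributes in $\mathbb Z_q^\times$ for small $q$ prime to the other factors of $M$. The next lemma computes the resulting means.

\begin{lemma}\label{lem:means}
Let $q$ be a prime, $\ell\in\mathbb Z_q^\times$ and $t\in\mathbb Z$. As $u$ ranges over $\mathbb Z_q^\times$ with Haar probability measure, the mean of $\lambda_q(u^2t^2-4\ell u)$ is $c_q(t)$ and the mean of $\lambda_q^*(u^2t^2-4\ell u)$ is $c_q^*(t)$.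
\end{lemma}

\begin{proof}
Since $u^2t^2-4\ell u=u^2(t^2-4\ell u^{-1})$ and $u\mapsto\ell u^{-1}$ preserves Haar measure, we may take $D=t^2-4u$. Write $x=1/q$, drop the index $q$, and record means as pairs for $(\lambda,\lambda^*)$. For every $q$-adic discriminant $D$ the definitions give
\begin{equation}\label{eq:rec}
\lambda(q^2D)=1+x\lambda(D),\qquad\lambda^*(q^2D)=x\lambda^*(D).
\end{equation}

\emph{Odd $q$.} The values are $\bigl(\frac1{1-x},0\bigr)$ on square units, $\bigl(\frac1{1+x},\frac{-2}{1+x}\bigr)$ on nonsquare units, and $(1,-1)$ if $q\,\|\,D$. The mean over units is $\bigl(\frac1{1-x^2},\frac{-1}{1+x}\bigr)$. If $q\mid t$, then $D$ is uniform on units and this is the claim. Let $(\mu,\mu^*)$ be the mean over $\mathbb Z_q$. Splitting into valuation $0$, $1$ and $\ge2$, with probabilities $1-x$, $x(1-x)$ and $x^2$, and using \eqref{eq:rec},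
\[
\mu=\frac1{1+x}+x(1-x)+x^2(1+x\mu),\qquad\mu^*=-\frac{1-x}{1+x}-x(1-x)+x^3\mu^* .
\]
Thus $(1-x^3)\mu=\frac{1+x+x^2}{1+x}$ and $(1-x^3)\mu^*=-\frac{(1-x)(1+x+x^2)}{1+x}$, so $\mu=\frac1{1-x^2}$ and $\mu^*=\frac{-1}{1+x}$. The mean over $q\mathbb Z_q$ is then
\[
\Bigl((1-x)+x(1+x\mu),\ -(1-x)+x^2\mu^*\Bigr)=\Bigl(\frac1{1-x^2},\ \frac{-1}{1+x}\Bigr).
\]
If $q\nmid t$, then $D$ is uniform on the $q-1$ classes modulo $q$ other than $t^2$: the class $0$, $\frac{q-3}2$ nonzero squares and $\frac{q-1}2$ nonsquares. The means are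
\[
\frac{1+\frac{q-3}2(1+x)+\frac{q-1}2(1-x)}{(q-1)(1-x^2)}=\frac{q-1-x}{(q-1)(1-x^2)}=c_q(t),\qquad\frac{-1-(q-1)}{(q-1)(1+x)}=\frac{-1}{1-x^2}=c_q^*(t).
\]

\emph{The prime $2$.} The values are $(2,0)$ for $D\equiv1\pmod8$, $\bigl(\frac23,-\frac43\bigr)$ for $D\equiv5\pmod8$, and $(1,-1)$ for $D=4D'$ with $D'\equiv2,3\pmod4$. If $t$ is odd, then $D\equiv1-4\equiv5\pmod8$, and $\bigl(\frac23,-\frac43\bigr)=(c_2(t),c_2^*(t))$. For even $t$ we must obtain $\bigl(\frac43,-\frac23\bigr)$. The mean over $1+4\mathbb Z_2$ is $\bigl(\frac43,-\frac23\bigr)$. Let $(\nu,\nu^*)$ be the mean over $4\mathbb Z_2$. Writing $D=4D'$ and splitting into $D'\equiv2,3$, $D'\equiv1$, $D'\equiv0\pmod4$,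
\[
\nu=\tfrac12+\tfrac14\bigl(1+\tfrac23\bigr)+\tfrac14\bigl(1+\tfrac\nu2\bigr),\qquad\nu^*=-\tfrac12-\tfrac14\cdot\tfrac13+\tfrac14\cdot\tfrac{\nu^*}2,
\]
so $(\nu,\nu^*)=\bigl(\frac43,-\frac23\bigr)$ as well. Hence by \eqref{eq:rec} the mean of $(\lambda,\lambda^*)(4D')$ is $\bigl(\frac53,-\frac13\bigr)$ over each of the classes $D'\equiv0$ and $D'\equiv1\pmod4$. Now let $t=2t'$, so $D=4D'$ with $D'=t'^2-u$. If $t'$ is even, $D'$ is uniform on the classes $1,3\pmod4$; if $t'$ is odd, on the classes $0,2\pmod4$. In both cases the mean is $\frac12(1,-1)+\frac12\bigl(\frac53,-\frac13\bigr)=\bigl(\frac43,-\frac23\bigr)$.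
\end{proof}

Let $c_q^0,c_q^1$ be the values of $c_q(t)$ for $q\nmid t$ and $q\mid t$, and define $c_q^{*0},c_q^{*1}$ in the same way. With $x=1/q$ we have $\frac1{q(q-1)}=\frac{x^2}{1-x}$, so
\begin{equation}\label{eq:tmean}
(1-x)c_q^0+xc_q^1=\frac{1-x^2}{1-x^2}=1,\qquad(1-x)c_q^{*0}+xc_q^{*1}=-\frac1{1+x}-\frac x{1+x}=-1 .
\end{equation}
That is, $c_q(t)$ and $c_q^*(t)$ have means $1$ and $-1$ over $t$. This is what makes long sums over $t$ cancel: for $k>2$ against $\int\kappa=0$, and for $k=2$ against the term $\iota(\ell+1)$ of the trace formula.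

\begin{lemma}\label{lem:tsum}
Let $\mathcal P,\mathcal P^*$ be disjoint sets of primes with $\mathcal P^*$ finite, and let $\Theta(t)=\prod_{q\in\mathcal P}c_q(t)\prod_{q\in\mathcal P^*}c_q^*(t)$. Then for $\tau>0$
\[
\Bigl|\sum_{t\in\mathbb Z}\Theta(t)\,\kappa(t/\tau)-\frac\pi2\,\iota\,(-1)^{|\mathcal P^*|}\,\tau\Bigr|\le2(k-1)\,\zeta(2)\,2^{|\mathcal P^*|}.
\]
\end{lemma}

\begin{proof}
Write each factor as $c_q^0+(c_q^1-c_q^0)\mathbf 1_{q\mid t}$, or with stars, and multiply out. This gives $\Theta(t)=\sum_{e\mid t}b(e)$, where $e$ runs over squarefree products of primes in $\mathcal P\cup\mathcal P^*$ and every $e$ divides $t=0$. We have $0<c_q^0<c_q^1$, so $|c_q^0|+|c_q^1-c_q^0|=(1-q^{-2})^{-1}$; and $c_q^{*1}-c_q^{*0}=\frac x{1-x^2}$, so $|c_q^{*0}|+|c_q^{*1}-c_q^{*0}|=\frac1{1-x}\le2$. Hence the expansion converges absolutely, with $\sum_e|b(e)|\le\zeta(2)2^{|\mathcal P^*|}$, and $\sum_eb(e)/e=(-1)^{|\mathcal P^*|}$ by \eqref{eq:tmean}.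

If $g$ has compact support and bounded variation, then $\bigl|g(t)-\frac1e\int_t^{t+e}g\bigr|$ is at most the variation of $g$ on $[t,t+e]$, so $\sum_{t\in e\mathbb Z}g(t)$ differs from $\frac1e\int_{\mathbb R}g$ by at most the total variation of $g$. Take $g(t)=\kappa(t/\tau)$, whose variation is $2(k-1)$ and whose integral is $\tau\int_0^\pi\sin((k-1)\theta)\sin\theta\,d\theta=\frac\pi2\iota\tau$. Multiply by $b(e)$ and sum over $e$.
\end{proof}

\section{Counting levels; reduction to the traces}\label{sec:count}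

Let $\mathcal N(X)=\mathcal N\cap[X,\beta X)$ and $S=\#\mathcal N(X)$. Unless stated otherwise, $\sum_N$ runs over $\mathcal N(X)$.

\begin{lemma}\label{lem:count}
As $X\to\infty$:
\begin{enumerate}
\item[(a)] $S\asymp X(\log\log X)^{v-1}/\log X$, and $\frac1S\sum_Ng(N/X)\to\frac1{\beta-1}\int_1^\beta g(u)\,du$ for every continuous $g$ on $[1,\beta]$;
\item[(b)] if $g$ is a bounded function on the primes with $g(p)\to0$ as $p\to\infty$, then $\sum_Ng(p_{m+1})=o(S)$;
\item[(c)] $\#\mathcal F^\varepsilon(X,\beta X)\sim2^{-r}\,\frac{k-1}{12}\,\frac{\varphi(P)}P\,\frac{\beta+1}2\,XS$.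
\end{enumerate}
\end{lemma}

\begin{proof}
By Landau's theorem \cite[Theorem~437]{HW} (the prime number theorem when $j=1$), the number of squarefree $n\le y$ with exactly $j\ge1$ prime factors is
\[
\pi_j(y)\sim\frac{y(\log\log y)^{j-1}}{(j-1)!\,\log y}.
\]
In particular $\pi_{j-1}(Cy)=o(\pi_j(y))$ for $j\ge2$ and fixed $C$.

(a) The levels are $N=Pn$ with $n$ squarefree with $v$ prime factors, all larger than $p_m$. The last condition removes at most $\sum_{p\le p_m}\pi_{v-1}(y/p)=o(\pi_v(y))$ of the $n\le y$ if $v\ge2$, and $O(1)$ of them if $v=1$. So $\#\{N\in\mathcal N:N<y\}\sim\pi_v(y/P)$. Since $\pi_v(uX/P)/\pi_v(X/P)\to u$ for fixed $u>0$, the number of levels in $[X,uX)$ is $(u-1+o(1))\pi_v(X/P)$, which gives both claims.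

(b) Fix $Y$. If $v=1$, then $p_{m+1}\ge X/P>Y$ for large $X$. If $v\ge2$, the number of levels with $p_{m+1}\le Y$ is at most $\sum_{p\le Y}\pi_{v-1}(\beta X/(Pp))=o(S)$. Hence $\limsup\frac1S\sum_N|g(p_{m+1})|\le\sup_{p>Y}|g(p)|$, and we let $Y\to\infty$.

(c) We have $\varphi(N)=\frac{\varphi(P)}PN(1+O(1/p_{m+1}))$. By (b) and (a), $\sum_N\varphi(N)\sim\frac{\varphi(P)}P\sum_NN\sim\frac{\varphi(P)}P\frac{\beta+1}2XS$. Now use \eqref{eq:den}.
\end{proof}

So an error is admissible in the numerator of $A^\varepsilon$ exactly when it is $o(XS)$; note that $XS\gg X^2/\log X$. Part (b) is where the fixed number of prime factors matters most: it says that for almost all levels every variable prime is large. The core of the paper is the following statement.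

\begin{proposition}\label{prop:main}
Fix $I\subset\{1,\dots,r\}$ with complement $J$. Uniformly for primes $\ell\in[X^{1/2},C_0X]$, as $X\to\infty$:
\begin{enumerate}
\item[(i)] if $J\subset\{1,\dots,m\}$ and $Q=\prod_{i\in J}p_i$, then $\sum_{N:\,\ell\nmid N}\mathcal T(N,M_I)=\sum_NN\,G_Q(\ell/N)+o(XS)$;
\item[(ii)] if $J\not\subset\{1,\dots,m\}$, then $\sum_{N:\,\ell\nmid N}\mathcal T(N,M_I)=o(XS)$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]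
The function $\mathfrak m^\varepsilon$ is continuous on $[0,\infty)$, so $u\,\mathfrak m^\varepsilon(x/u)$ is continuous in $(x,u)$ for $x\ge0$, $u\ge1$, and $\mathcal M^\varepsilon$ is continuous. Let $\ell/X\to x$, take $C_0>x$, and treat the pairs $(\ell,X)$ with $\ell<X^{1/2}$ and with $\ell\ge X^{1/2}$ separately.

If $\ell<X^{1/2}$, then \eqref{eq:trace}, \eqref{eq:wsum} and Lemma~\ref{lem:local} give $\mathcal T(N,M)\ll(\sqrt{\ell M}+\ell)\log^2X\ll X^{3/4}\log^2X$. By \eqref{eq:num} and Lemma~\ref{lem:count}(c), $A^\varepsilon\ll X^{-1/4}\log^2X\to0$. If such pairs occur for arbitrarily large $X$, then $x=0$, and $\mathcal M^\varepsilon(0;\beta)=0$.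

Let $\ell\ge X^{1/2}$. The sets $J\subset\{1,\dots,m\}$ correspond to the divisors $Q\mid P$, and then $\varepsilon_I=\varepsilon^{(Q)}$. By \eqref{eq:num}, Proposition~\ref{prop:main} and Lemma~\ref{lem:count}(c),
\[
A^\varepsilon(\ell,X;\beta)=\frac{\sum_{Q\mid P}\varepsilon^{(Q)}\sum_NN\,G_Q(\ell/N)+o(XS)}{\frac{k-1}{12}\frac{\varphi(P)}P\frac{\beta+1}2XS\,(1+o(1))}.
\]
Since $G_Q$ is uniformly continuous on compact sets, $G_Q(\ell/N)=G_Q\bigl(x/(N/X)\bigr)+o(1)$ uniformly in $N$. By Lemma~\ref{lem:count}(a), $\frac1{XS}\sum_NN\,G_Q(\ell/N)\to\frac1{\beta-1}\int_1^\beta uG_Q(x/u)\,du$. Inserting this and using \eqref{eq:m} gives the limit $\mathcal M^\varepsilon(x;\beta)$.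
\end{proof}

In Sections~\ref{sec:good}--\ref{sec:eval} the set $I$ is fixed, $M=M_I$, $Q=Q_J$, $D=M^2t^2-4\ell M=dF^2$ with $Mt^2<4\ell$, and $X^{1/2}\le\ell\le C_0X$. Then $|D|\le4\ell M\le4\beta C_0X^2$, and the right side of \eqref{eq:wsum} is $\ll X$.

\section{Good discriminants}\label{sec:good}

We need two facts about $\chi_d$ for $|d|$ as large as $X^2$: cancellation over primes in ranges as short as a power of $\log X$, and a short Euler product for $L(1,\chi_d)$. Both follow from a zero-free region of fixed width. Put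
\[
\delta=\frac1{125},\qquad B=\frac{10}\delta,\qquad z_1=(\log X)^B,\qquad\text{so that }z_1^{-\delta}=(\log X)^{-10}.
\]
Call a fundamental discriminant $d<0$ with $|d|\le4\beta C_0X^2$ \emph{bad} if $L(s,\chi_d)$ has a zero with $\Re s\ge1-\delta$, $|\Im s|\le X$, and \emph{good} otherwise. A pair $(N,t)$ is good or bad according to its $d$.

\begin{lemma}\label{lem:bad}
There are at most $X^{1/8}$ bad $d$, and
\[
\sum_{\substack{(N,t)\text{ bad}\\ N\in\mathcal N(X),\ \ell\nmid N}}\sqrt{\ell M}\ll X^{13/8}(\log X)^r .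
\]
In particular any sum over bad pairs of terms $\ll\sqrt{\ell M}(\log X)^{O(1)}$ is $o(XS)$.
\end{lemma}

\begin{proof}
Let $N(\sigma,T,\chi)$ count the zeros of $L(s,\chi)$ with $\Re s\ge\sigma$, $|\Im s|\le T$. By \cite[Theorem~12.2]{Montgomery}, for $\frac45\le\sigma\le1$ and $T\ge2$,
\[
\sum_{n\le\mathcal Q}\ \sum_{\chi\text{ primitive mod }n}N(\sigma,T,\chi)\ll(\mathcal Q^2T)^{2(1-\sigma)/\sigma}(\log\mathcal QT)^{14}\le(\mathcal Q^2T)^{\frac52(1-\sigma)}(\log\mathcal QT)^{14}.
\]
With $\mathcal Q=4\beta C_0X^2$, $T=X$, $\sigma=1-\delta$ we have $\mathcal Q^2T\ll X^5$, so the number of bad $d$ is $\ll X^{25\delta/2}(\log X)^{14}=X^{1/10}(\log X)^{14}$, which is at most $X^{1/8}$.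

Few discriminants could still be shared by many pairs; Lemma~\ref{lem:local} prevents this. Fix a bad $d$. Since $M\mid d$ and $M$ has at most $r$ prime factors, there are $\ll(\log X)^r$ choices for $M$. Given $d$ and $M$, the number $(Mt+F\sqrt d)/2$ is an integer of $\mathbb Q(\sqrt d)$ of norm $\ell M$. This norm is squarefree with at most $r+1$ prime factors, so there are at most $2^{r+1}$ ideals and $6\cdot2^{r+1}$ elements of that norm, and at most that many $t$. Given $M$, there are at most $\beta X/M$ levels $N$. The sum is therefore $\ll X^{1/8}(\log X)^r\max_M\frac XM\sqrt{\ell M}\ll X^{13/8}(\log X)^r$.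
\end{proof}

Let $\psi(y,\chi)=\sum_{n\le y}\Lambda(n)\chi(n)$, with $\Lambda$ the von Mangoldt function, and $\vartheta(y,\chi)=\sum_{p\le y}\chi(p)\log p=\psi(y,\chi)+O(y^{1/2})$. We use the explicit formula \cite[\S19]{Davenport}: for integers $y$ and $2\le T\le y$,
\begin{equation}\label{eq:explicit}
\psi(y,\chi_d)=-\sum_{|\Im\rho|<T}\frac{y^\rho}\rho+O\bigl(yT^{-1}\log^2(|d|y)+y^{1/4}\log y\bigr),
\end{equation}
where $\rho$ runs over the nontrivial zeros of $L(s,\chi_d)$, except that if there is an exceptional real zero $\beta_1$, the zero $1-\beta_1$ is omitted. For good $d$, the functional equation (with $\chi_d$ real) shows that all zeros with $|\Im\rho|\le X$ satisfy $\delta<\Re\rho<1-\delta$. There are $\ll\log(|d|(T'+2))$ zeros with $T'\le|\Im\rho|\le T'+1$, so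
\begin{equation}\label{eq:zerosum}
\sum_{|\Im\rho|<T}\Bigl|\frac{y^\rho}\rho\Bigr|\ll y^{1-\delta}\log^2X\qquad(d\text{ good},\ T\le X).
\end{equation}
Since $\psi$ and $\vartheta$ are constant between integers, the bounds below need only be checked for integer $y$.

\begin{lemma}\label{lem:G1}
For good $d$ and $2\le y\le\beta X$ we have $\vartheta(y,\chi_d)\ll y^{1-\delta}\log^2X$ and $\sum_{p\le y}\chi_d(p)\ll y^{1-\delta}\log^2X$.
\end{lemma}

\begin{proof}
Take $T=\min(y,X)$ in \eqref{eq:explicit}. Then $y/T\le\beta$ and $\log(|d|y)\ll\log X$, so the error is $\ll\log^2X+y^{1/4}\log y$, and \eqref{eq:zerosum} gives the first bound. The second follows from $\sum_{p\le y}\chi_d(p)=\frac{\vartheta(y,\chi_d)}{\log y}+\int_2^y\frac{\vartheta(u,\chi_d)}{u\log^2u}\,du$.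
\end{proof}

\begin{lemma}\label{lem:G2}
For good $d$, $\ \prod_{q>z_1}(1-\chi_d(q)/q)^{-1}=1+O(1/\log X)$.
\end{lemma}

\begin{proof}
Since $\sum_{q>z_1}q^{-2}\ll1/z_1$, it suffices to show $\sum_{q>z_1}\chi_d(q)/q\ll1/\log X$. By partial summation,
\[
\sum_{Y_1<q\le Y_2}\frac{\chi_d(q)}q\ll\max_{y\in\{Y_1,Y_2\}}\frac{|\vartheta(y,\chi_d)|}{y\log y}+\int_{Y_1}^{Y_2}\frac{|\vartheta(y,\chi_d)|}{y^2\log y}\,dy .
\]
Put $E=\exp(X^{1/4})$ and consider three ranges.

For $z_1<q\le X$, Lemma~\ref{lem:G1} gives $\ll z_1^{-\delta}\log^2X=(\log X)^{-8}$.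

For $X<q\le E$ we have information on zeros only up to height $X$, so we take $T=X$ in \eqref{eq:explicit}. As $\log(|d|y)\ll\log y$ for $y\ge X$, we get $\vartheta(y,\chi_d)\ll y^{1-\delta}\log^2X+\frac yX\log^2y+y^{1/2}$. The contribution is $\ll X^{-\delta}\log^2X+X^{-1}\log^2E+X^{-1/2}\ll X^{-\delta}\log^2X$.

For $q>E$ the conductor is tiny: $|d|\le\exp(X^{1/8})\le\exp(\sqrt{\log y})$ for $y\ge E$. In this range \cite[\S20]{Davenport} gives $\psi(y,\chi_d)=-y^{\beta_1}/\beta_1+O(y\exp(-c\sqrt{\log y}))$ with $c>0$ absolute, the first term being present only if there is an exceptional zero $\beta_1$. Such a zero is real, so $\beta_1<1-\delta$ for good $d$. The contribution is $\ll E^{-\delta}+\exp(-c'X^{1/8})$ for some $c'>0$.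
\end{proof}

\section{Truncation at $z_1$}\label{sec:trunc}

Split the levels $N\in\mathcal N(X)$ with $\ell\nmid N$ into $\mathcal N_{\mathrm{small}}$, where $M\le X^{1/4}$, and $\mathcal N_{\mathrm{large}}$, where $M>X^{1/4}$. For such $N$ let $n_1(N)$ be the number of primes $q\mid Q$ with $q>z_1$, and put
\[
\mathcal L(N,t)=\prod_{q\le z_1}\mathcal L_q,\qquad
\mathcal T^\flat(N)=-\frac1{2\pi}\sum_{Mt^2<4\ell}w_t(M)\,\mathcal L(N,t)+\iota(-1)^{|J|-n_1(N)}(\ell+1).
\]
By \eqref{eq:lambdabounds}, $|\mathcal L(N,t)|\ll\log z_1\ll\log\log X$.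

\begin{lemma}\label{lem:tail}
Let $N'=MQ'\le\beta X$ be squarefree and prime to $\ell$, and let $\mathcal L'_q$ be the factors of Lemma~\ref{lem:local} for $N'$, $M$, $t$. If $d$ is good, then $\prod_{q>z_1,\ q\nmid Q'}\mathcal L'_q=1+O(1/\log X)$.
\end{lemma}

\begin{proof}
For $q\nmid N'F$ we have $\mathcal L'_q=(1-\chi_d(q)/q)^{-1}$. For $q\nmid Q'$ we always have $\mathcal L'_q=1+O(1/q)$ by \eqref{eq:lambdabounds}. So the product differs from the one in Lemma~\ref{lem:G2} only at the $O(\log X)$ primes $q>z_1$ dividing $N'F$, each time by a factor $1+O(1/z_1)$, and $(\log X)/z_1\ll1/\log X$.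
\end{proof}

\begin{proposition}\label{prop:trunc}
Let $\mathcal N_1$ be $\mathcal N_{\mathrm{small}}$ or $\mathcal N_{\mathrm{large}}$. Then
\[
\sum_{N\in\mathcal N_1}\mathcal T(N,M)=\sum_{N\in\mathcal N_1}(-1)^{n_1(N)}\mathcal T^\flat(N)+o(XS).
\]
\end{proposition}

\begin{proof}
The terms with $\iota$ agree on both sides by \eqref{eq:trace}. The bad pairs $(N,t)$ contribute $o(XS)$ to each side by Lemmas~\ref{lem:local} and~\ref{lem:bad}. It remains to compare $\prod_q\mathcal L_q$ with $(-1)^{n_1(N)}\mathcal L(N,t)$ on good pairs.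

\emph{Step 1: replace $\prod_q\mathcal L_q$ by $\mathcal L(N,t)\prod_{q\mid Q,\,q>z_1}(\chi_d(q)-1)$.} For $q\mid Q$, $q\nmid F$ we have $\lambda_q^*(D)=\chi_d(q)-1+O(1/q)$. All these factors are at most $2$ in absolute value, and there are at most $r$ of them. With Lemma~\ref{lem:tail},
\[
\prod_q\mathcal L_q=\mathcal L(N,t)\Bigl[\prod_{q\mid Q,\,q>z_1}(\chi_d(q)-1)+O\Bigl(\frac1{\log X}+\sum_{q\mid Q,\,q>z_1}\mathbf 1_{q\mid F}\Bigr)\Bigr].
\]
The first error contributes $\ll SX\log\log X/\log X=o(XS)$ by \eqref{eq:wsum}. For the second, $F$ depends only on $(M,t)$; it has $O(\log X)$ prime factors $q$, and for each $q>z_1$ at most $\beta X/(Mz_1)$ levels are divisible by $Mq$. The contribution is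
\[
\ll\frac{\log X\log\log X}{z_1}\sum_{M\le\beta X}\frac XM\bigl(\sqrt{\ell M}+\ell\bigr)\ll\frac{X^2\log^3X}{z_1}=o(XS).
\]

\emph{Step 2: replace each $\chi_d(q)-1$ by $-1$.} Split the levels according to the number $h$ of indices $i$ with $p_i\le z_1$; as $z_1>p_m$, we have $h\ge m$. Expand $\prod_{i\in J,\,i>h}(\chi_d(p_i)-1)$. The term $(-1)^{n_1(N)}$ is the one we want. Any other term is $\pm\prod_{i\in K}\chi_d(p_i)$ with $\emptyset\ne K\subset J\cap\{h+1,\dots,r\}$. Choose $i\in K$, fix $t$ and all primes other than $p_i$, and put $R=N/p_i$. Because $i\in J$, the quantities $M$, $D$, $w_t(M)$, the goodness of $d$, the condition on $M$ defining $\mathcal N_1$, and the other values $\chi_d(p_{i'})$ do not depend on $p_i$. Because $p_i>z_1$, neither does $\mathcal L(N,t)$. Since $i>m$, the prime $p_i$ is variable, and it runs over the primes $\ne\ell$ of an interval cut out by the ordering of the primes and by $p_i>z_1$, $X\le Rp_i<\beta X$. If this interval is nonempty, then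 $\beta X/R>z_1$, and Lemma~\ref{lem:G1} bounds the sum of $\chi_d(p_i)$ by $\ll(X/R)^{1-\delta}\log^2X\ll(X/R)(\log X)^{-8}$. Write $R=MR'$ and sum over $t$, $M$, $R'$. The total is
\[
\ll\frac{\log\log X}{(\log X)^8}\sum_{M\le\beta X}\sum_{R'\le\beta X}\frac X{MR'}\bigl(\sqrt{\ell M}+\ell\bigr)\ll X^2(\log X)^{-5}=o(XS).\qedhere
\]
\end{proof}

\section{Small $M$: comparison with a small level}\label{sec:small}

When $M\le X^{1/4}$ the primes of $M$ may all be too small to average over. Instead we recognize $\mathcal T^\flat(N)$ as a truncated trace at a much smaller level.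

\begin{proposition}\label{prop:small}
$\sum_{N\in\mathcal N_{\mathrm{small}}}\mathcal T(N,M)=o(XS)$.
\end{proposition}

\begin{proof}
For $N\in\mathcal N_{\mathrm{small}}$ let $Q'$ be the product of the primes $q\mid Q$ with $q\le z_1$, and $N'=MQ'$. Then $N'\le X^{1/4}z_1^r$, $\ell\nmid N'$ and $\omega(Q')=|J|-n_1(N)$. Apply \eqref{eq:trace} to $\mathcal T(N',M)$. It has the same $w_t(M)$, the same $D$ and the same $\iota$-term as $\mathcal T^\flat(N)$, and its factors $\mathcal L'_q$ equal $\mathcal L_q$ for $q\le z_1$. As $Q'$ has no prime factor above $z_1$, Lemma~\ref{lem:tail} gives $\prod_q\mathcal L'_q=\mathcal L(N,t)(1+O(1/\log X))$ for good $(N,t)$. The bad pairs are negligible by Lemma~\ref{lem:bad}, and the extra term for $N'=1$ is $O(1)$. Hence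
\[
\sum_{N\in\mathcal N_{\mathrm{small}}}\bigl|\mathcal T^\flat(N)-\mathcal T(N',M)\bigr|\ll SX\frac{\log\log X}{\log X}+o(XS)+S=o(XS).
\]
By Deligne's bound, $|\mathcal T(N',M)|\le2\sqrt\ell\,\dim S_k^{\mathrm{new}}(\Gamma_0(N'))\ll X^{3/4}z_1^r=o(X)$. Proposition~\ref{prop:trunc} completes the proof.
\end{proof}

\section{Large $M$: averaging over the largest prime of $M$}\label{sec:large}

\subsection{Setup}

Assume $\mathcal N_{\mathrm{large}}\ne\emptyset$ and let $j=\max I$. For $N\in\mathcal N_{\mathrm{large}}$ we have $p_j\ge M^{1/r}>X^{1/(4r)}$, so $j>m$ and $p_j$ is a variable prime. Fix $t$ and all $p_i$ with $i\ne j$, and put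
\[
R=N/p_j,\qquad M_1=M/p_j,\qquad Y=X/R,\qquad V=\sqrt{\ell M_1Y}.
\]
Then $Q=R/M_1$ is fixed, $\ell\nmid R$, and $V\ll X$. The conditions on $p=p_j$ are $p\ne\ell$ and
\[
p_{j-1}<p<p_{j+1},\qquad X\le Rp<\beta X,\qquad M_1p>X^{1/4},\qquad M_1pt^2<4\ell
\]
(omit $p_{j\pm1}$ if it does not exist). These inequalities define an interval $\mathcal I\subset[Y,\beta Y)$. We may assume that it contains a prime; then $Y>X^{1/(4r)}/\beta>z_1$. For primes $p\ne\ell$ in $\mathcal I$ put $D=M_1^2p^2t^2-4\ell M_1p$ and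
\[
\mathcal L(p)=\mathcal L(Rp,t)=\prod_{q\le z_1,\ q\nmid R}\lambda_q(D)\prod_{q\le z_1,\ q\mid Q}\lambda_q^*(D).
\]
As a function of a real variable $p\in[Y,\beta Y)$, the weight $w_t(M_1p)$ is the product of the monotone function $2\sqrt{\ell M_1p}\le2\sqrt\beta\,V$ and of $\kappa$ evaluated at a monotone argument. So its supremum and total variation are $\ll V$.

The Siegel--Walfisz theorem states that for each $A'$ there is $c>0$ with $\#\{p\le y:p\equiv a\ (n)\}=\mathrm{li}(y)/\varphi(n)+O_{A'}(y\exp(-c\sqrt{\log y}))$ uniformly for $n\le(\log y)^{A'}$ and $(a,n)=1$. Since $\log Y\asymp\log X$, summing over residue classes gives: for any $A,A'$, any modulus $n\le(\log X)^{A'}$ composed of primes $\le z_1$, any function $g$ on $(\mathbb Z/n)^\times$ with $|g|\le1$ and mean $\bar g$, and any interval $\mathcal I'\subset[Y,\beta Y)$,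
\begin{equation}\label{eq:SW}
\sum_{p\in\mathcal I',\,p\ne\ell}\bigl(g(p)-\bar g\bigr)\ll_{A,A'}Y(\log X)^{-A}.
\end{equation}
Write $\langle g\rangle=\frac{\log X}Y\sum_{p\in\mathcal I,\,p\ne\ell}g(p)$. Then $\langle1\rangle\ll1$, and \eqref{eq:SW} gives $\langle g\rangle=\bar g\langle1\rangle+O((\log X)^{-A})$ for every $A$.

The function $\mathcal L(p)$ involves all primes up to $z_1$ at once, and their product is far too large a modulus for \eqref{eq:SW}. We therefore treat only the primes up to a much smaller $z_3$ jointly, and show that the primes in $(z_3,z_1]$ have little effect by a second-moment bound, which involves two primes at a time. Put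
\[
z_2=(\log z_1)^4,\qquad z_3=(\log z_2)^4\asymp(\log\log\log X)^4,
\]
and factor $\mathcal L(p)=\Lambda_0\Psi\Pi$ with
\[
\Lambda_0=\prod_{q\le z_3}\mathcal L_q,\qquad\Psi=\prod_{z_3<q\le z_1,\ q\mid Q}\lambda_q^*(D),\qquad\Pi=\prod_{z_3<q\le z_1,\ q\nmid R}\lambda_q(D).
\]
By \eqref{eq:lambdabounds}, $|\Lambda_0|\ll\log z_3$ and $|\Psi|\le2^r$.

\begin{lemma}\label{lem:avg}
Let $n_2$ be the number of primes $q\mid Q$ with $z_3<q\le z_1$, and $\Gamma=\prod_{q\le z_3,\,q\nmid R}c_q(t)\prod_{q\le z_3,\,q\mid Q}c_q^*(t)$. Then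
\[
\sum_{p\in\mathcal I,\,p\ne\ell}w_t(M_1p)\,\mathcal L(p)=(-1)^{n_2}\,\Gamma\sum_{p\in\mathcal I,\,p\ne\ell}w_t(M_1p)+o\Bigl(\frac{VY}{\log X}\Bigr),
\]
uniformly in $R$, $t$ and $\ell$.
\end{lemma}

\subsection{Proof of Lemma~\ref{lem:avg}}

Since $|w_t|\ll V$, we may replace $\mathcal L$ by any $\mathcal L'$ with $\langle|\mathcal L-\mathcal L'|\rangle=o(1)$. We do this three times and then apply \eqref{eq:SW}.

\medskip
\noindent\emph{Two local facts.} Let $z_3<q\le z_1$ and $q\nmid M_1$. Then $q\nmid2\ell$, because $\ell\ge X^{1/2}>z_1$. With $u=M_1p$ we have $D=u(ut^2-4\ell)$, and $u$ runs over $(\mathbb Z/q)^\times$ with $p$. The mean of the Legendre symbol $\bigl(\frac Dq\bigr)$ is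
\begin{equation}\label{eq:muq}
\mu_q=\frac1{q-1}\sum_{u\bmod q}\Bigl(\frac{t^2u^2-4\ell u}q\Bigr)=\begin{cases}-1/(q-1),&q\nmid t,\\0,&q\mid t.\end{cases}
\end{equation}
Here we used that $\sum_u\bigl(\frac{au^2+bu+c}q\bigr)=-\bigl(\frac aq\bigr)$ if $q\nmid a(b^2-4ac)$; for $q\mid t$ the sum is $\sum_u\bigl(\frac{-\ell u}q\bigr)=0$. Next, $q^2\mid D$ means $ut^2\equiv4\ell\pmod{q^2}$, which holds for at most one of the $q(q-1)$ unit classes. By \eqref{eq:SW} with moduli $q^2\le z_1^2$ and $A$ large in terms of $B$, for $z_3\le w\le z_2$,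
\begin{equation}\label{eq:sq}
\Bigl\langle\sum_{w<q\le z_1,\ q\nmid M_1}\mathbf 1_{q^2\mid D}\Bigr\rangle\ll\sum_{q>w}\frac1{q^2}+\frac1{\log X}\ll\frac1w .
\end{equation}
If $q^2\nmid D$, then $a=0$ and $\chi=\bigl(\frac Dq\bigr)$ in the definition of $\lambda_q$ and $\lambda_q^*$.

\medskip
\noindent\emph{Step (a): replace $\Pi$ by $1$.} Let $z_3\le w\le z_2$ and $w<w'\le z_1$, and let $q,q'$ run over primes in $(w,w']$ not dividing $R$. Put $\sigma=\sum_q\bigl(\frac Dq\bigr)q^{-1}$ and $y=\sum_q\log\lambda_q(D)$. Expand $\sigma^2$. For $q\ne q'$ the function $\bigl(\frac Dq\bigr)\bigl(\frac D{q'}\bigr)$ has modulus $qq'\le z_1^2$ and mean $\mu_q\mu_{q'}$ by the Chinese remainder theorem. So by \eqref{eq:SW} and \eqref{eq:muq},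
\[
\langle\sigma^2\rangle\ll\sum_{q>w}\frac1{q^2}+\Bigl(\sum_{q>w}\frac1{q^2}\Bigr)^2+\frac1{\log X}\ll\frac1w,
\]
and $\langle|\sigma|\rangle\ll w^{-1/2}$ by the Cauchy--Schwarz inequality. We have $\log\lambda_q(D)=\bigl(\frac Dq\bigr)q^{-1}+O(q^{-2})+O(q^{-1}\mathbf 1_{q^2\mid D})$, so \eqref{eq:sq} gives $\langle|y|\rangle\ll w^{-1/2}$. By \eqref{eq:lambdabounds}, $e^{|y|}\le\prod_q(1-1/q)^{-1}\ll\log w'$. Since $|e^y-1|\le|y|e^{|y|}$,
\begin{equation}\label{eq:ey}
\langle|e^y-1|\rangle\ll w^{-1/2}\log w' .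
\end{equation}
For $(w,w')=(z_3,z_1)$ this is useless: even with the sharper factor $\log w'/\log w$ it would need $z_3$ of size about $(\log\log X)^2$, while Step~(c) needs $z_3\log z_3\ll\log\log X$. This is the reason for the intermediate point $z_2$. Write $\Pi=\Pi_1\Pi_2$, with $\Pi_1$ over $(z_2,z_1]$ and $\Pi_2$ over $(z_3,z_2]$. By \eqref{eq:ey}, $\langle|\Pi_1-1|\rangle\ll1/\log z_1$ and $\langle|\Pi_2-1|\rangle\ll1/\log z_2$, and $\Pi_2\ll\log z_2$. From $|\Pi-1|\le\Pi_2|\Pi_1-1|+|\Pi_2-1|$,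
\[
\langle|\Lambda_0\Psi|\,|\Pi-1|\rangle\ll\log z_3\Bigl(\frac{\log z_2}{\log z_1}+\frac1{\log z_2}\Bigr)=o(1),
\]
because $\log z_3=4\log\log z_2$ and $\log z_2=4\log\log z_1$.

\medskip
\noindent\emph{Step (b): replace $\Psi$ by $\Psi'=\prod_{z_3<q\le z_1,\,q\mid Q}\bigl(\bigl(\frac Dq\bigr)-1\bigr)$.} If $q^2\nmid D$, then $\lambda_q^*(D)=\bigl(\frac Dq\bigr)-1+O(1/q)$. There are at most $r$ factors, each at most $2$ in absolute value, so $\Psi-\Psi'\ll z_3^{-1}+\sum_q\mathbf 1_{q^2\mid D}$. By \eqref{eq:sq} with $w=z_3$ (note $q\nmid M_1$ for $q\mid Q$), $\langle|\Lambda_0|\,|\Psi-\Psi'|\rangle\ll(\log z_3)/z_3=o(1)$.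

\medskip
\noindent\emph{Step (c): replace $\Lambda_0$ by a periodic function.} The factor $\lambda_q(D)$ is not periodic, since it depends on the full valuation $v_q(D)$; it becomes periodic once large valuations are discarded. For $q\le z_3$ let $\nu_q$ be minimal with $q^{\nu_q}\ge z_3^6$. Then $\nu_q\ge6$ and $q^{\nu_q}\le z_3^7$, and $n=\prod_{q\le z_3}q^{\nu_q}\le z_3^{7z_3}=(\log X)^{o(1)}$. If $v_q(D)<\nu_q-3$, then $D\bmod q^{\nu_q}$ determines $v_q(D)$ and the unit part of $D$ modulo $q^4$. A unit congruent to $1$ modulo $q^4$ is a square in $\mathbb Z_q^\times$, so this determines $D$ modulo unit squares, hence $\lambda_q(D)$ and $\lambda_q^*(D)$.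

Let $\mathcal B\subset(\mathbb Z/n)^\times$ be the set of classes of $p$ for which $v_q(D)\ge\nu_q-3$ for some $q\le z_3$, $q\nmid M_1$. For such $q$ both $u=M_1p$ and $\ell$ are units at $q$.
\begin{itemize}
\item For odd $q$ the condition is $ut^2\equiv4\ell\pmod{q^{\nu_q-3}}$. This is impossible if $q\mid t$, and otherwise it is one class, of density $1/\varphi(q^{\nu_q-3})\ll q^3z_3^{-6}\le z_3^{-3}$.
\item For $q=2$ the condition forces $t=2t'$, since $D$ is odd for odd $t$. Then $D=4u(ut'^2-\ell)$, so $ut'^2\equiv\ell\pmod{2^{\nu_2-5}}$. This forces $t'$ odd and is then one class, of density $2^{6-\nu_2}\ll z_3^{-6}$.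
\end{itemize}
So $\mathcal B$ has density $\ll z_3^{-2}$, and off $\mathcal B$ the value $\Lambda_0$ depends only on $p\bmod n$ (for $q\mid M_1$ the factor is $1$). Let $\tilde\Lambda=\Lambda_0$ off $\mathcal B$ and $\tilde\Lambda=0$ on $\mathcal B$. By \eqref{eq:SW} applied to $\mathbf 1_{\mathcal B}$, $\langle|\Lambda_0-\tilde\Lambda|\,|\Psi'|\rangle\ll z_3^{-2}\log z_3=o(1)$.

To compute the mean of $\tilde\Lambda$, regard $\Lambda_0$ as a function of $p\in\prod_{q\le z_3}\mathbb Z_q^\times$ with Haar probability measure. The mean of $\tilde\Lambda$ over $(\mathbb Z/n)^\times$ is the integral of $\Lambda_0$ over the complement of the preimage of $\mathcal B$, so it differs from the full integral by $O(z_3^{-2}\log z_3)$. The full integral factors over $q$, and for $q\nmid M_1$ the variable $u=M_1p$ is Haar distributed on $\mathbb Z_q^\times$. By Lemma~\ref{lem:means} the integral is $\Gamma$. Thus $\tilde\Lambda$ has mean $\Gamma+o(1)$, and $\Gamma\ll1$.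

\medskip
\noindent\emph{Step (d): evaluate.} Expand $\tilde\Lambda\Psi'=\sum_K(-1)^{n_2-|K|}g_K$, where $K$ runs over the at most $2^r$ sets of primes $q\mid Q$ in $(z_3,z_1]$ and $g_K=\tilde\Lambda\prod_{q\in K}\bigl(\frac Dq\bigr)$. Each $g_K$ is periodic modulo $n\prod_{q\in K}q\le(\log X)^{Br+1}$ and $|g_K|\ll\log z_3$. Partial summation, with \eqref{eq:SW} on initial subintervals of $\mathcal I$ and the bound $\ll V$ for the supremum and variation of $w_t$, gives
\[
\sum_{p\in\mathcal I,\,p\ne\ell}w_t(M_1p)\,g_K(p)=\bar g_K\sum_{p\in\mathcal I,\,p\ne\ell}w_t(M_1p)+O\bigl(VY(\log X)^{-2}\bigr).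
\]
By the Chinese remainder theorem $\bar g_K=\bar g_\emptyset\prod_{q\in K}\mu_q$. This is $\Gamma+o(1)$ for $K=\emptyset$, and $O(1/z_3)$ for $K\ne\emptyset$ by \eqref{eq:muq}. Since $\sum_p|w_t(M_1p)|\ll VY/\log X$, the lemma follows. All error terms above are explicit functions of $X$, which gives the uniformity. \hfill$\square$

\subsection{Summation over the remaining variables}

For $N\in\mathcal N(X)$ let
\[
\Theta_N(t)=(-1)^{\#\{q\mid Q:\ q>z_3\}}\prod_{q\le z_3,\ q\nmid N}c_q(t)\prod_{q\le z_3,\ q\mid Q}c_q^*(t),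
\]
\[
\mathcal T^\sharp(N)=-\frac1{2\pi}\sum_tw_t(M)\,\Theta_N(t)+\iota(-1)^{|J|}(\ell+1).
\]

\begin{proposition}\label{prop:large}
$\displaystyle\sum_{N\in\mathcal N_{\mathrm{large}}}\mathcal T(N,M)=\sum_{N\in\mathcal N(X),\ M>X^{1/4}}\mathcal T^\sharp(N)+o(XS)$.
\end{proposition}

\begin{proof}
Start from Proposition~\ref{prop:trunc} and group the pairs $(N,t)$ by $(R,t)$; the number $R$ determines the primes $p_i$, $i\ne j$, by their order. The number $n_1(N)$ depends only on $Q$, hence only on $R$. Since $p_j>z_3$, for $q\le z_3$ the conditions $q\nmid R$ and $q\nmid N$ agree, so $(-1)^{n_1(N)+n_2}\Gamma=\Theta_N(t)$. Lemma~\ref{lem:avg} therefore produces $\sum_{N\in\mathcal N_{\mathrm{large}}}\mathcal T^\sharp(N)$ as main term. For given $R$, the interval $\mathcal I$ is empty unless $M_1Yt^2<4\ell$, which leaves $\ll1+\sqrt{\ell/(M_1Y)}$ values of $t$. The errors add up to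
\[
o(1)\sum_R(V+\ell)\frac X{R\log X}\ll o(1)\,\frac{X^2}{\log X}\sum_R\frac1R\ll o(1)\,\frac{X^2(\log\log X)^{v-1}}{\log X},
\]
because $R$ is $P$ times a product of $v-1$ primes below $\beta X$. By Lemma~\ref{lem:count}(a) this is $o(XS)$; here there is no logarithm to spare, which is why Lemma~\ref{lem:avg} keeps the factor $1/\log X$. Finally, at most $\beta X/\ell\le\beta X^{1/2}$ levels are divisible by $\ell$, and $\mathcal T^\sharp(N)\ll X$ since $\Theta_N$ is bounded. Adding these levels costs $O(X^{3/2})$.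
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:eval}

\begin{proof}[Part (i)]
Here $Q\mid P$ is fixed and $M=N/Q\ge X/P>X^{1/4}$, so $\mathcal N_{\mathrm{small}}$ is empty and Proposition~\ref{prop:large} applies to all levels. Since $z_3>p_m$, the sign in $\Theta_N$ is $+1$, and $\Theta_N(t)$ differs from $C_Q(t)$ only by the factors $c_q(t)=1+O(q^{-2})$ with $q>z_3$ or $q\in\{p_{m+1},\dots,p_r\}$. Thus $\Theta_N(t)=C_Q(t)+O(1/z_3+1/p_{m+1})$, and by \eqref{eq:wsum} and Lemma~\ref{lem:count}(b) the error contributes $\ll X\sum_N(1/z_3+1/p_{m+1})=o(XS)$. With $\xi=\ell/N$ we have $\sqrt{\ell M}=N\sqrt{\xi/Q}$ and $t\sqrt M/(2\sqrt\ell)=t/(2\sqrt{Q\xi})$, so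
\[
-\frac1{2\pi}\sum_tw_t(M)C_Q(t)+\iota(-1)^{\omega(Q)}(\ell+1)=N\,G_Q(\ell/N)+O(1)
\]
by \eqref{eq:G}. Summing over $N$ proves (i).
\end{proof}

\begin{proof}[Part (ii)]
The levels in $\mathcal N_{\mathrm{small}}$ contribute $o(XS)$ by Proposition~\ref{prop:small}. For the others use Proposition~\ref{prop:large}. Apply Lemma~\ref{lem:tsum} with $\tau=2\sqrt{\ell/M}$, $\mathcal P=\{q\le z_3:q\nmid N\}$ and $\mathcal P^*=\{q\le z_3:q\mid Q\}$. The sign in $\Theta_N$ and $(-1)^{|\mathcal P^*|}$ multiply to $(-1)^{|J|}$, so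
\[
\sum_tw_t(M)\Theta_N(t)=2\sqrt{\ell M}\Bigl(\pi\iota(-1)^{|J|}\sqrt{\ell/M}+O(1)\Bigr)=2\pi\iota(-1)^{|J|}\ell+O(\sqrt{\ell M}).
\]
The terms of size $\ell$ in $\mathcal T^\sharp(N)$ cancel, and $\mathcal T^\sharp(N)\ll\sqrt{\ell M}$. So far this holds for every $J$. Now $Q$ is divisible by a variable prime, so $M\le\beta X/p_{m+1}$ and $\mathcal T^\sharp(N)\ll Xp_{m+1}^{-1/2}$. This is no saving for a level with small $p_{m+1}$, but such levels are rare: $\sum_NXp_{m+1}^{-1/2}=o(XS)$ by Lemma~\ref{lem:count}(b).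
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Properties of the limit}\label{sec:props}

\begin{proof}[Proof of Theorem~\ref{thm:props}]
(1) For $0<\xi\le1/(4P)$ and $Q\mid P$ we have $4Q\xi\le1$, so only $t=0$ contributes to \eqref{eq:G}. As $\kappa(0)=-(-1)^{k/2}$,
\[
G_Q(\xi)=\frac{(-1)^{k/2}}\pi C_Q(0)\sqrt{\frac\xi Q}+\iota(-1)^{\omega(Q)}\xi,\qquad C_Q(0)=\zeta(2)\prod_{q\mid P}(1-q^{-2})\prod_{q\mid Q}\Bigl(-\frac q{q+1}\Bigr).
\]
With $\varepsilon^{(Q)}=\varepsilon_N\prod_{p_i\mid Q}\varepsilon_i$, the sums over $Q\mid P$ factor: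
\[
\sum_{Q\mid P}\frac{\varepsilon^{(Q)}}{\sqrt Q}\prod_{q\mid Q}\Bigl(-\frac q{q+1}\Bigr)=\varepsilon_N\prod_{i\le m}\Bigl(1-\frac{\varepsilon_i\sqrt{p_i}}{p_i+1}\Bigr),\qquad\sum_{Q\mid P}\varepsilon^{(Q)}(-1)^{\omega(Q)}=\varepsilon_N\prod_{i\le m}(1-\varepsilon_i).
\]
Multiply by $\frac{12}{k-1}\frac P{\varphi(P)}$. Using $\frac{12}\pi\zeta(2)=2\pi$, $\ \frac q{q-1}(1-q^{-2})=\frac{q+1}q$ and $\frac{q+1}q\bigl(1-\frac{\varepsilon\sqrt q}{q+1}\bigr)=1-\varepsilon q^{-1/2}+q^{-1}$ we get $\alpha$. We get $\alpha'$ because $\iota/(k-1)=\iota$. For $x\le1/(4P)$ and $u\ge1$ we have $x/u\le1/(4P)$, and $\int_1^\beta u\sqrt{x/u}\,du=\frac23(\beta^{3/2}-1)\sqrt x$, $\int_1^\beta u\,(x/u)\,du=(\beta-1)x$. This gives the formula for $\mathcal M^\varepsilon$. Each factor $1\pm p^{-1/2}+p^{-1}$ is positive, so $\alpha\ne0$ has the sign $(-1)^{k/2}\varepsilon_N$, and the term in $\sqrt x$ dominates as $x\to0^+$.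

(2) Apply Lemma~\ref{lem:tsum} to $\Theta=C_Q$ with $\tau=2\sqrt{Q\xi}$, $\mathcal P=\{q\nmid P\}$ and $\mathcal P^*=\{q\mid Q\}$:
\[
G_Q(\xi)=-\frac1\pi\sqrt{\frac\xi Q}\Bigl(\pi\iota(-1)^{\omega(Q)}\sqrt{Q\xi}+O(1)\Bigr)+\iota(-1)^{\omega(Q)}\xi=O(\sqrt\xi).
\]
Hence $\mathfrak m^\varepsilon(\xi)=O(\sqrt\xi)$. The function $\mathcal M^\varepsilon(x;\beta)$ is the mean of $\mathfrak m^\varepsilon(x/u)$ for a probability measure on $u\in[1,\beta]$, and $x/u\le x$, so $\mathcal M^\varepsilon(x;\beta)=O(\sqrt x)$. For $0\le x\le x_0$ we have $|x/u-x|\le x_0(\beta-1)$, so uniform continuity of $\mathfrak m^\varepsilon$ on $[0,x_0]$ gives the locally uniform limit as $\beta\to1^+$.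

(3) The signs $\varepsilon^{(Q)}$ depend only on $\varepsilon_N$ and $\varepsilon_1,\dots,\varepsilon_m$, which gives ``if''. Conversely, by (1) and the linear independence of $\sqrt x$ and $x$ on an interval, $\mathcal M^\varepsilon(\cdot\,;\beta)$ determines $\alpha$. The sign of $\alpha$ determines $\varepsilon_N$, and $|\alpha|$ determines the number
\[
\prod_{i\le m}\bigl(p_i+1-\varepsilon_i\sqrt{p_i}\bigr)=\sum_{Q\mid P}\sqrt Q\prod_{p_i\mid Q}(-\varepsilon_i)\prod_{i\le m,\ p_i\nmid Q}(p_i+1).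
\]
The numbers $\sqrt Q$, $Q\mid P$, are linearly independent over $\mathbb Q$: the Galois group of $\mathbb Q(\sqrt{p_1},\dots,\sqrt{p_m})$ acts on $\sqrt Q$ by a character, and these characters are distinct because $\sqrt Q/\sqrt{Q'}$ is irrational for $Q\ne Q'$. So the coefficient of $\sqrt{p_i}$ is determined. It equals $-\varepsilon_i\prod_{i'\le m,\,i'\ne i}(p_{i'}+1)$, and its sign gives $\varepsilon_i$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Davenport} Davenport, \emph{Multiplicative Number Theory}, \S19 and \S20.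

\bibitem{HW} Hardy and Wright, Theorem 437.

\bibitem{Hijikata} Hijikata, J. Math. Soc. Japan \textbf{26} (1974).

\bibitem{Martin} Kimball Martin, \emph{Distribution of local signs of modular forms and murmurations of Fourier coefficients}, arXiv:2409.02338 (2024).

\bibitem{Montgomery} Montgomery, \emph{Topics in Multiplicative Number Theory}, Theorem 12.2.

\bibitem{SZ} Skoruppa and Zagier, Invent. Math. \textbf{94} (1988), \S2.

\bibitem{Yamauchi} Yamauchi, Nagoya Math. J. \textbf{49} (1973).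

\end{thebibliography}
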